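# Even-hole-free graphs of large treewidth whose $K_4$-free induced subgraphs have bounded treewidth

## 1. A stack of paths: layers, zones and overlaps

All graphs are finite, without loops or parallel edges. We write $u\sim v$ for adjacency, $N(v)$ for the set of neighbors of $v$, and $N[v]=N(v)\cup\{v\}$. Fix an integer $s\ge 4$ and put $D=s-2\ge 2$.

The whole talk is about one sequence of graphs $G_1,G_2,\dots$. We build it first and then say what it is for.

**Layers.** The vertex set of $G_\ell$ is a disjoint union $L_1\cup\dots\cup L_\ell$. Each *layer* $L_k$ is an induced path, drawn from left to right. For $v\in L_k$ let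
$$K(v)=N(v)\cap(L_1\cup\dots\cup L_{k-1}),\qquad Q(v)=K(v)\cup\{v\}.$$
We always keep two rules: $K(v)$ is a clique, and $|K(v)|\le D$. So $Q(v)$ is a clique as well. The graph is determined by the layers and the sets $K(v)$, and $G_k=G_\ell[L_1\cup\dots\cup L_k]$ for $k\le\ell$.

**Zones and overlaps.** Start with $L_1=\{r\}$ and $K(r)=\emptyset$. Given $L_k=u_1u_2\cdots u_n$, the path $L_{k+1}$ is the union of consecutive subpaths $Z(u_1),\dots,Z(u_n)$, called *zones*. The last two vertices of $Z(u_i)$ are the first two vertices of $Z(u_{i+1})$. Call them $q_i,q_i'$, with $q_i$ to the left of $q_i'$, and put $O_i=\{q_i,q_i'\}$. There are no other coincidences. The vertices of the sets $O_i$ are *overlap* vertices, and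
$$K(q_i)=K(q_i')=\{u_i,u_{i+1}\}.$$
All other vertices of $L_{k+1}$ are *non-overlap*, and each of them lies in exactly one zone.

**The two tables.** Let $u\in L_k$, $X=K(u)$, and write $Z(u)=z_0z_1\cdots z_\zeta$ with $\zeta=\zeta(u)$. If $|X|<D$ then $u$ has *type A* and $\zeta=16$. If $|X|=D$ then $u$ has *type B* and $\zeta=18$, and we fix a partition $X=Y_1\sqcup Y_2$ into two nonempty sets (possible as $D\ge2$).

| Type A | $z_2,z_3,z_4$ | $z_5,z_6$ | $z_7$ | $z_8$ | $z_9,z_{10}$ | $z_{11}$ | $z_{12}$ | $z_{13}$ | $z_{14}$ |
|---|---|---|---|---|---|---|---|---|---|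
| $K$ | $\{u\}$ | $Q(u)$ | $\{u\}$ | $\emptyset$ | $X$ | $\emptyset$ | $\{u\}$ | $Q(u)$ | $\{u\}$ |

| Type B | $z_2$ | $z_3,z_4$ | $z_5$ | $z_6,z_7,z_8$ | $z_9$ | $z_{10}$ | $z_{11}$ | $z_{12}$ | $z_{13}$ | $z_{14},z_{15}$ | $z_{16}$ |
|---|---|---|---|---|---|---|---|---|---|---|---|
| $K$ | $\emptyset$ | $X$ | $\emptyset$ | $\{u\}$ | $Y_1\cup\{u\}$ | $\{u\}$ | $Y_2\cup\{u\}$ | $\{u\}$ | $\emptyset$ | $X$ | $\emptyset$ |

The four remaining vertices $z_0,z_1,z_{\zeta-1},z_\zeta$ are overlap vertices, with two exceptions at the ends of the layer: for $u=u_1$ the vertices $z_0,z_1$ are non-overlap with $K=\{u\}$, and for $u=u_n$ the vertices $z_{\zeta-1},z_\zeta$ are non-overlap with $K=\{u\}$.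

The two rules are kept. Subsets of $Q(u)$ are cliques, and so is $\{u_i,u_{i+1}\}$. For sizes: $|Q(u)|\le D$ in type A because $|X|<D$; $|Y_i\cup\{u\}|\le D$ in type B because the other part of $X$ is nonempty; and $|\{u_i,u_{i+1}\}|=2\le D$.

For later use, here are the indices of the neighbors in $Z(u)$.

* Type A: $u$ has neighbors $0$–$7$ and $12$–$16$; each $x\in X$ has neighbors $5,6,9,10,13$.
* Type B: $u$ has neighbors $0,1,6$–$12,17,18$; each $x\in Y_1$ has $3,4,9,14,15$; each $x\in Y_2$ has $3,4,11,14,15$.

**Example 1.1.** The graph $G_2$ is the vertex $r$ together with one zone $Z(r)=z_0\cdots z_{16}$ of type A with $X=\emptyset$. The vertex $r$ is adjacent to $z_0,\dots,z_7$ and $z_{12},\dots,z_{16}$, and $z_8,\dots,z_{11}$ have $K=\emptyset$. Its only induced cycle of length at least four is $r z_7z_8\cdots z_{12}$, of length $7$. In $G_3$ every $u\in L_2$ has $|K(u)|\le1<D$, so all zones of $L_3$ have type A, and $|L_3|=17\cdot17-16\cdot2=257$.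

## 2. Treewidth, even holes, and what the stack refutes

**Definition (treewidth).** The treewidth $\mathrm{tw}(G)$ is the smallest integer $w\ge1$ for which there are a tree $T$ and a subtree of $T$ assigned to each vertex of $G$, such that the subtrees of adjacent vertices intersect and each vertex of $T$ lies in at most $w+1$ of these subtrees.

For a node $t$ of $T$, the set of vertices of $G$ whose subtree contains $t$ is the *bag* of $t$. In terms of bags: the nodes whose bags contain a given vertex form a (nonempty) subtree, each edge of $G$ lies inside some bag, and bags have at most $w+1$ elements. We call such a tree with bags a *tree-decomposition*. Forests have treewidth $1$, and with this definition a single vertex also has treewidth $1$. A cycle $c_1\cdots c_n$ has treewidth $2$: the bags $\{c_1,c_i,c_{i+1}\}$, $2\le i\le n-1$, along a path show $\le2$, and $\ge2$ follows from the next fact, applied to three arcs that partition the cycle.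

**Fact 2.1.** If $G$ contains $\ell$ pairwise disjoint nonempty connected vertex sets $B_1,\dots,B_\ell$, any two of them joined by an edge, then $\mathrm{tw}(G)\ge\ell-1$.

*Proof.* In any tree-decomposition, the union of the subtrees of the vertices of $B_i$ is a subtree $T_i$ because $B_i$ is connected. Since $B_i$ and $B_j$ are joined by an edge, $T_i\cap T_j\ne\emptyset$. Pairwise intersecting subtrees of a tree have a common node (the Helly property). The bag of that node contains a vertex of each $B_i$, so it has at least $\ell$ elements. $\square$

In particular $\mathrm{tw}(K_n)=n-1$ for $n\ge2$, while $\mathrm{tw}(K_1)=1$.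

**Fact 2.2.** $\mathrm{tw}(G)-1\le\mathrm{tw}(G-v)\le\mathrm{tw}(G)$ when $G-v$ is nonempty. *Proof.* Delete $v$ from all bags, or add $v$ to all bags. $\square$

So if $G$ has treewidth at least $t\ge1$, deleting vertices one at a time passes through an induced subgraph of treewidth exactly $t$.

**Definition (holes).** A *hole* is an induced cycle of length at least four; it is *even* if it has an even number of vertices. A graph is *even-hole-free* if it has no even hole as an induced subgraph. A *chordless cycle* is an induced cycle of length at least three, that is, a triangle or a hole.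

For instance, the $4$-cycle is an even hole, while $G_2$ in Example 1.1 is even-hole-free: its only hole has length $7$.

The statement under test, from Sepehr Hajebi, "Chordal graphs, even-hole-free graphs and sparse obstructions to bounded treewidth", arXiv:2401.01299 (2024), is this.

> For every $t\ge1$, every even-hole-free graph of large enough treewidth has an induced subgraph of treewidth $t$ which is either complete or $K_4$-free.

That is: for each $t$ there should be $c=c(t)$ such that every even-hole-free $G$ with $\mathrm{tw}(G)\ge c$ has an induced subgraph $G'$ with $\mathrm{tw}(G')=t$ such that $G'$ is complete or has no subgraph isomorphic to $K_4$.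

**Small $t$ by hand.** For $t=1$ take one vertex. For $t=2$: if $\mathrm{tw}(G)\ge2$ then $G$ is not a forest, and a shortest cycle of $G$ is induced. It is a triangle (complete, treewidth $2$) or a hole ($K_4$-free, treewidth $2$). For $t=3$: if $G$ contains $K_4$, that is a complete induced subgraph of treewidth $3$. Otherwise $G$ is itself $K_4$-free, and if $\mathrm{tw}(G)\ge3$ then Fact 2.2 gives an induced subgraph of treewidth exactly $3$. So for $t\le3$ the statement holds, without using even holes at all. For $t\ge4$ this argument stops: a $K_5$-free graph that contains $K_4$ has no complete subgraph of treewidth $t$, and everything depends on how large the treewidth of its $K_4$-free induced subgraphs must be. The stack shows that it need not be large.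

**Theorem 2.3.** Let $s\ge4$. There are graphs $G_1,G_2,\dots$ such that for every $\ell\ge1$:

* (T1) $G_\ell$ is even-hole-free;
* (T2) $G_\ell$ has no $K_{s+1}$;
* (T3) $\mathrm{tw}(G_\ell)\ge\ell-1$;
* (T4) every $K_s$-free induced subgraph of $G_\ell$ has treewidth at most $36(s-1)-1$.

**Corollary 2.4.** The statement is false: $c(t)$ does not exist for any $t\ge108$, and the counterexamples are $K_5$-free. More generally, for every $s\ge4$ the statement with "$K_4$-free" replaced by "$K_s$-free" is false.

*Proof from Theorem 2.3.* By (T2), complete induced subgraphs of $G_\ell$ have at most $s$ vertices, so treewidth at most $s-1$. By (T4), $K_s$-free induced subgraphs have treewidth at most $36(s-1)-1$. So for $t\ge36(s-1)$ no induced subgraph of any $G_\ell$ of treewidth $t$ is complete or $K_s$-free, while every $G_\ell$ is even-hole-free by (T1) and $\mathrm{tw}(G_\ell)\to\infty$ by (T3). For $s=4$ we have $36(s-1)=108$. $\square$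

It remains to prove that the graphs of Section 1 satisfy (T1)–(T4).

## 3. Eight properties of the tables

From here on, the exact tables matter only through the properties below, except in Section 9, where we use a few specific vertices. Distances in a layer are along the path.

**(Z1)** For $u\in L_k$: $N(u)\cap L_{k+1}\subseteq Z(u)$, and the first two and last two vertices of $Z(u)$ are adjacent to $u$. In particular all overlap vertices in $Z(u)$ are adjacent to $u$.

*Check.* A non-overlap vertex of a zone $Z(u')$ has $K\subseteq Q(u')$, and $Q(u')\cap L_k=\{u'\}$; an overlap vertex in $O_i$ lies in both $Z(u_i)$ and $Z(u_{i+1})$ and has $K=\{u_i,u_{i+1}\}$.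

**(Z2)** A non-overlap $p\in Z(u)$ has $K(p)\subseteq Q(u)$, and each $z\in Q(u)$ has a non-overlap neighbor in $Z(u)$. Overlap vertices of $L_{k+1}$ have $K\subseteq L_k$. Consequently, for $x$ in a layer before $L_k$, the neighbors of $x$ in $L_{k+1}$ are non-overlap vertices of zones $Z(u)$ with $x\in K(u)$, at least one in each such zone.

*Check.* The vertex $z_5$ (A), and the vertices $z_9,z_{11}$ (B), provide the non-overlap neighbors.

**(Z3)** $\zeta(u)$ is even.

**(Z4)** All members of $K(u)$ have the same first neighbor in $Z(u)$, at odd distance from the first vertex of $Z(u)$ ($5$ for A, $3$ for B), and the same last neighbor in $Z(u)$, at odd distance from the last vertex of $Z(u)$ ($16-13=3$ for A, $18-15=3$ for B).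

**(Z5)** For $z\in Q(u)$, consecutive neighbors of $z$ in $Z(u)$ are at odd distance.

*Check.* A: the gaps are $1$ and $5$ for $u$, and $1,3,1,3$ for $x\in X$. B: $1$ and $5$ for $u$; $1,5,5,1$ for $Y_1$; $1,7,3,1$ for $Y_2$.

**(Z6)** Let $z\ne z'$ in $Q(u)$ and $p\ne p'$ in $Z(u)$ with $p\sim z$, $p'\sim z'$, and suppose that these are the only edges between $\{z,z'\}$ and the subpath from $p$ to $p'$. Then the distance of $p$ and $p'$ is even.

*Check.* The hypothesis says: $p$ is adjacent to $z$ only, $p'$ to $z'$ only, and no vertex strictly between them is adjacent to either. So we list the vertices adjacent to $z$ or $z'$ in order and look for two consecutive entries, one adjacent to only $z$ and the other to only $z'$. Write "b" for adjacent to both.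

* A, $u$ and $x\in X$: $0$–$4$ are $u$; $5,6$ are b; $7$ is $u$; $9,10$ are $x$; $12$ is $u$; $13$ is b; $14$–$16$ are $u$. The pairs are $(7,9)$ and $(10,12)$. Two members of $X$ have equal neighborhoods in $Z(u)$, so they give no pair.
* B, $u$ and $x\in X$: $0,1$ are $u$; $3,4$ are $x$; $6$–$12$ are $u$, except that $9$ (for $x\in Y_1$) or $11$ (for $x\in Y_2$) is b; $14,15$ are $x$; $17,18$ are $u$. The pairs are $(1,3),(4,6),(12,14),(15,17)$.
* B, one vertex of $Y_1$ and one of $Y_2$: $3,4$ are b; $9$ is $Y_1$; $11$ is $Y_2$; $14,15$ are b. The only pair is $(9,11)$. Members of the same $Y_i$ have equal neighborhoods in $Z(u)$.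

All distances are $2$.

**(Z7)** If $v,v'$ are consecutive in a layer, then $K(v)\subseteq K(v')$ or $K(v')\subseteq K(v)$.

*Check.* Read along the tables. At the ends, $z_1$ has $K\supseteq\{u\}$ and $z_2$ has $K=\{u\}$ or $\emptyset$; likewise for $z_{\zeta-2},z_{\zeta-1}$. The pairs $z_0,z_1$ and $z_{\zeta-1},z_\zeta$ have equal $K$.

**(Z8)** If $x\in L_h$ and $k>h$, then $|N(x)\cap L_k|\ge3$.

*Check.* For $k=h+1$ there are at least $4$ by (Z1). From $k$ to $k+1$ the number does not decrease: by (Z2) each $u\in N(x)\cap L_k$ gives a non-overlap neighbor of $x$ in $Z(u)$, and non-overlap vertices lie in unique zones.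

**Reversal.** Each of (Z1)–(Z8) stays true, word for word, if the order of every layer is reversed ($q_i$ and $q_i'$ then trade roles). So any argument that uses only these properties and the overlap structure has a mirror image.

**Remark 3.1 (why type B splits $K(u)$).** When $|K(u)|=D$ we cannot use a vertex with $K=Q(u)$. The first idea is to give $u$ and each $x\in K(u)$ *disjoint* neighborhoods in $Z(u)$. This contradicts the parities. Suppose $N(u)\cap N(x)\cap Z(u)=\emptyset$ and (Z1), (Z3)–(Z6) hold for $u,x$, where $x$ has a neighbor in $Z(u)$. List the vertices of $Z(u)$ adjacent to $u$ or $x$; each carries one label, $u$ or $x$. Group the list into maximal runs of equal label. It starts and ends with a $u$-run by (Z1), so there are $m$ runs of $x$ and $m+1$ runs of $u$ for some $m\ge1$. By (Z6), successive runs are at even distance. An $x$-run lies between two consecutive neighbors of $u$, whose distance is odd by (Z5), so the run has odd length (the distance from its first to its last vertex). In the same way every inner $u$-run has odd length. The first $u$-run has odd length since it begins at the first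 vertex of $Z(u)$ and the first neighbor of $x$ is at odd distance from there (Z4); similarly the last one. So $\zeta(u)$ is a sum of $2m+1$ odd numbers and some even ones, and it is odd, contradicting (Z3). Hence every $x\in K(u)$ must share a neighbor with $u$ in $Z(u)$, but not all of them at one vertex. Splitting $X=Y_1\sqcup Y_2$ and using $z_9$ and $z_{11}$ is the way out.

## 4. No $K_{s+1}$, and a complete minor on the layers

**Proof of (T2).** Let $C$ be a clique and $L_k$ the layer of largest index that it meets. As $L_k$ is an induced path, at most two vertices of $C$ lie in $L_k$. The others lie in $K(p)$ for any $p\in C\cap L_k$. So $|C|\le2+D=s$. $\square$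

**Proof of (T3).** The sets $L_1,\dots,L_\ell$ are disjoint and connected, and for $h<k$ there is an edge between $L_h$ and $L_k$ by (Z8). Apply Fact 2.1. $\square$

## 5. Holes that meet the top layer, and their shadows

We prove by induction on $j$ that every chordless cycle of $G_j$ is odd. For $j=1$ there is none. Let $j\ge2$. Triangles are odd, and chordless cycles that miss $L_j$ are covered by induction. So let $H$ be a chordless cycle of length at least $4$ in $G_j$ that meets $L_j$. We write $H$ also for its vertex set. Let
$$L_{j-1}=u_1\cdots u_n,\qquad L_j=p_1p_2\cdots,$$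
and let zones, $q_i,q_i',O_i$ refer to the zones $Z(u_i)\subseteq L_j$. The plan is to push $H$ down: replace each piece of $H$ in $L_j$ by a piece of $L_{j-1}$ of the same parity, and then use induction.

**Step 1: the shape of a piece.** A component $P$ of $H\cap L_j$ is a subpath $p_a\cdots p_b$ of $L_j$, and $H\not\subseteq L_j$ because $L_j$ is a path. If $a=b$, then both $H$-neighbors of $p_a$ lie in the clique $K(p_a)$ and are adjacent, which is impossible in a chordless cycle of length at least $4$. So $a<b$. Then $p_a$ has one $H$-neighbor in $P$ and one in $K(p_a)$, the same holds for $p_b$, and inner vertices of $P$ have both $H$-neighbors in $P$. As $H$ is induced, there are vertices $x=x(P)$ and $y=y(P)$ with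
$$K(p_a)\cap H=\{x\},\qquad K(p_b)\cap H=\{y\},\qquad K(p_i)\cap H=\emptyset\ \ (a<i<b).\tag{5.1}$$

**Step 2: pieces inside one zone.** Call $P$ *local* if $P\subseteq Z(u)$ and $x,y\in Q(u)$ for some $u\in L_{j-1}$. Suppose some $P$ is local. Since $Q(u)$ is a clique, $x=y$ or $x\sim y$, so $V(P)\cup\{x,y\}$ already carries a cycle and $H=V(P)\cup\{x,y\}$. If $x=y$, then by (5.1) $p_a,p_b$ are consecutive neighbors of $x$ in $Z(u)$, so $b-a$ is odd by (Z5) and $|H|=(b-a+1)+1$ is odd. If $x\ne y$, then by (5.1) the only edges between $\{x,y\}$ and $P$ are $xp_a$ and $yp_b$, so $b-a$ is even by (Z6) and $|H|=(b-a+1)+2$ is odd.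

**From now on no component of $H\cap L_j$ is local.**

**Step 3: where a non-local piece begins and ends.** This step pins down the two ends of $P$ up to two possibilities each.

**Claim 5.1.** For each $P$ there are $\lambda<\rho$ and $\varepsilon,\delta\in\{0,1\}$ such that

* (left) either $\varepsilon=0$, $x=u_\lambda$, and $p_a=q_\lambda'$ is the last vertex of $Z(u_\lambda)$; or $\varepsilon=1$, $x\in K(u_\lambda)$, and $p_a$ is the last neighbor of $x$ in $Z(u_\lambda)$, a non-overlap vertex;
* (right) either $\delta=0$, $y=u_\rho$, and $p_b=q_{\rho-1}$ is the first vertex of $Z(u_\rho)$; or $\delta=1$, $y\in K(u_\rho)$, and $p_b$ is the first neighbor of $y$ in $Z(u_\rho)$, a non-overlap vertex.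

In particular $\varepsilon=0$ if and only if $x\in L_{j-1}$, and $\delta=0$ if and only if $y\in L_{j-1}$. If $\varepsilon=\delta=0$ then even $\rho\ge\lambda+2$.

*Proof.* First let $x=u_\lambda\in L_{j-1}$. Then $p_a\in Z(u_\lambda)$ by (Z1). If $p_a$ is the last vertex of $Z(u_\lambda)$, then $\lambda<n$, since $p_{a+1}$ exists, so $p_a=q_\lambda'$ and (left) holds with $\varepsilon=0$. Otherwise the last vertex of $Z(u_\lambda)$ is a neighbor of $x$ to the right of $p_a$. By (5.1) it is not an inner vertex of $P$, so $p_b$ is not to the right of it and $P\subseteq Z(u_\lambda)$. If $p_b\sim x$ then $y=x$ by (5.1). If $p_b\not\sim x$, then $p_b$ is non-overlap by (Z1), and $y\in K(p_b)\subseteq Q(u_\lambda)$. Either way $P$ is local, a contradiction.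

Now let $x\notin L_{j-1}$. By (Z2), $p_a$ is a non-overlap vertex of some $Z(u_\lambda)$ with $x\in K(u_\lambda)$. If $P\not\subseteq Z(u_\lambda)$, then $P$ runs past the right end of $Z(u_\lambda)$, so any later neighbor of $x$ in $Z(u_\lambda)$ would be an inner vertex of $P$, against (5.1). If $P\subseteq Z(u_\lambda)$, then $y\notin Q(u_\lambda)$ since $P$ is not local, so $p_b$ is an overlap vertex by (Z2), and $p_b\in O_\lambda$ since it is to the right of the non-overlap vertex $p_a$. Any later neighbor of $x$ in $Z(u_\lambda)$ is non-overlap by (Z2), hence left of $O_\lambda$, hence an inner vertex of $P$, against (5.1). In both cases $p_a$ is the last neighbor of $x$ in $Z(u_\lambda)$, and (left) holds with $\varepsilon=1$.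

(right) is the mirror image: reversal exchanges $p_a,x,\lambda,\varepsilon$ with $p_b,y,\rho,\delta$.

It remains to compare $\lambda$ and $\rho$. If $\varepsilon=\delta=0$, then $q_\lambda'$ is left of $q_{\rho-1}$, so $\rho-1\ge\lambda+1$. If $\varepsilon=1,\delta=0$, the non-overlap vertex $p_a\in Z(u_\lambda)$ is right of $O_{\lambda-1}$ and left of $q_{\rho-1}$, so $\rho-1\ge\lambda$. If $\varepsilon=0,\delta=1$, the non-overlap vertex $p_b\in Z(u_\rho)$ is right of $q_\lambda'$, so $\rho\ge\lambda+1$. If $\varepsilon=\delta=1$, then $\rho\ge\lambda$ by position, and $\rho=\lambda$ would make $P$ local. $\square$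

**Step 4: the shadow.** Let $\Sigma(P)$, the *shadow* of $P$, be the subpath of $L_{j-1}$ that consists of $u_{\lambda+1},\dots,u_{\rho-1}$, together with $u_\lambda$ if $\varepsilon=1$ and $u_\rho$ if $\delta=1$. Its indices run from $\lambda+1-\varepsilon$ to $\rho-1+\delta$, and it is nonempty, because $\rho\ge\lambda+1$, and $\rho\ge\lambda+2$ if $\varepsilon=\delta=0$. The sequence $x,\Sigma(P),y$ is a walk: if $\varepsilon=0$ then $x=u_\lambda\sim u_{\lambda+1}$, and if $\varepsilon=1$ then $x\in K(u_\lambda)$; similarly at $y$. Its length is $\rho-\lambda+\varepsilon+\delta$.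

**Step 5: equal parity.** Let $f(i)$ be the position in $L_j$ of the first vertex of $Z(u_i)$. Consecutive zones share two vertices, so by (Z3)
$$f(i+1)=f(i)+\zeta(u_i)-1\equiv f(i)+1\pmod2.$$
If $\varepsilon=0$ then $a=f(\lambda)+\zeta(u_\lambda)\equiv f(\lambda)$. If $\varepsilon=1$ then $a$ is at odd distance from $f(\lambda)+\zeta(u_\lambda)$ by (Z4). So $a\equiv f(\lambda)+\varepsilon$. Likewise $b\equiv f(\rho)+\delta$. Hence $b-a\equiv(\rho-\lambda)+\varepsilon+\delta\pmod2$: **the $x$–$y$ path through $P$, of length $b-a+2$, has the same parity as the walk through $\Sigma(P)$.**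

**Example 5.2.** In $G_3$ let $z_0\cdots z_{16}$ be $L_2$; the zone of $z_i$ starts $15i$ places to the right of the first vertex of $L_3$. Let $P$ run from the last neighbor of $r$ in $Z(z_7)$ (index $13$, offset $105+13=118$) to the first neighbor of $r$ in $Z(z_{12})$ (index $5$, offset $180+5=185$). The zones of $z_8,\dots,z_{11}$ contain no neighbor of $r$, since these four vertices are not adjacent to $r$. So $\{r\}\cup P$ is a hole of length $67+2=69$. Here $x=y=r$ and $\varepsilon=\delta=1$, the shadow is $z_7\cdots z_{12}$, and it closes up with $r$ to the $7$-hole of Example 1.1.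

**Remark 5.3 (why two overlap vertices).** If consecutive zones were disjoint, the last vertex of $Z(u_i)$ with $K=\{u_i\}$ and the first of $Z(u_{i+1})$ with $K=\{u_{i+1}\}$ would form a $4$-hole with $u_i,u_{i+1}$. If they shared one vertex $q_i$ with $K(q_i)=\{u_i,u_{i+1}\}$, the path $u_\lambda,q_\lambda,\dots,q_{\rho-1},u_\rho$ would have length $2+\sum_{\lambda<i<\rho}\zeta(u_i)$. For this to have the parity of $\rho-\lambda$ whenever $\rho=\lambda+2$, all the $\zeta(u_i)$ with $1<i<n$ must be even; but then for $\rho=\lambda+3$ the length is even while $\rho-\lambda=3$. So with one shared vertex Step 5 cannot hold.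

**Step 6: what $H$ cannot contain near a shadow.**

**Claim 5.4.**

* (a) $Q(u_i)\cap H=\emptyset$ for $\lambda<i<\rho$.
* (b) If $\varepsilon=1$, then $u_\lambda\notin H$ and $K(u_\lambda)\cap H=\{x\}$.
* (b$'$) If $\delta=1$, then $u_\rho\notin H$ and $K(u_\rho)\cap H=\{y\}$.

*Proof.* (a) Each $z\in Q(u_i)$ has a non-overlap neighbor in $Z(u_i)$ by (Z2). It is right of $O_{i-1}$ and left of $O_i$. On the other hand $p_a$ is not right of $q_\lambda'$ and $p_b$ is not left of $q_{\rho-1}$, by Claim 5.1. As $\lambda\le i-1$ and $i\le\rho-1$, the neighbor is an inner vertex of $P$, so $z\notin H$ by (5.1).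

(b) Here $p_a$ is a non-overlap vertex of $Z(u_\lambda)$, so it is left of $q_\lambda$; and $p_b$ is not left of $q_{\rho-1}$, hence not left of $q_\lambda$. So $q_\lambda\in P\setminus\{p_a\}$, and $q_\lambda\sim u_\lambda$. If $u_\lambda\in H$, then by (5.1) $q_\lambda=p_b$ and $y=u_\lambda$. But then $p_b$ is an overlap vertex, so $\delta=0$ and $y=u_\rho\ne u_\lambda$, a contradiction. If $h\in K(u_\lambda)\cap H$, then $h$ and $x$ have the same last neighbor in $Z(u_\lambda)$ by (Z4), so $p_a\sim h$ and $h=x$ by (5.1). (b$'$) is the mirror image. $\square$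

**Where the projection is still incomplete.** We want to replace every $P$ by $\Sigma(P)$ and obtain a chordless cycle of $G_{j-1}$ of the same parity. This fails if two shadows intersect or are adjacent. The dangerous case is a piece $P$ to the left of a piece $P'$, with $\delta=1$ for $P$ and $\varepsilon'=1$ for $P'$, whose ends $p_b$ and $p_{a'}$ lie in the same zone, or in neighboring zones, and are both adjacent to one vertex $y$. For example, $p_b$ and $p_{a'}$ could be the first and the last neighbor of $y$ in a single zone, with $H$ running off to the left from $p_b$ and off to the right from $p_{a'}$. The facts proved so far do not forbid this. Such an $H$ has to come back together while avoiding all other neighbors of $y$, so what we need is a statement about the components of $G_j-N[y]$.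

## 6. The components of $G_j-N[x]$

**Lemma 6.1 (Gap Lemma).** Let $x\in L_h$, $j>h$, and let $v$ be to the left of $w$ in $L_j\setminus N(x)$ with some neighbor of $x$ between them. If $v,w$ are in the same component of $G_j-N[x]$, then all neighbors of $x$ in $L_j$ lie between $v$ and $w$.

*Proof.* For $k>h$ the neighbors of $x$ cut $L_k$ into intervals of $L_k\setminus N(x)$. The intervals to the left of all, or to the right of all, neighbors of $x$ are *outer*; the others are *middle*. By induction on $j\ge h$ we construct a partition of $V(G_j)\setminus N[x]$ into classes, one of them called $E$, with no edges between distinct classes, such that for $h<k\le j$: each interval of $L_k$ lies in one class, outer intervals lie in $E$, and distinct middle intervals of $L_k$ lie in distinct classes other than $E$.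

**Why this suffices.** Let $v,w$ be as in the lemma. They lie in distinct intervals of $L_j$, but in the same class, since there are no edges between classes. Two distinct intervals of $L_j$ in one class must both be outer. So $v$ is in the left outer interval and $w$ in the right one.

**Start.** For $j=h$ take only the class $E$.

In each step below we add the intervals of the new layer. Distinct intervals of one layer are not adjacent, so we must check only the edges down to the earlier layers.

**From $h$ to $h+1$.** By (Z1), the neighbors of $x$ in $L_{h+1}$ lie in $Z(x)$. A vertex $p$ of a middle interval therefore lies in $Z(x)$, and it is not adjacent to $x$, so it is non-overlap by (Z1). Hence $K(p)\subseteq Q(x)\setminus\{x\}\subseteq N(x)$, and $p$ has no neighbor in $G_h-N[x]$. Make each middle interval a new class and put the outer intervals in $E$.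

**From $j>h$ to $j+1$.** Let $L_j=u_1\cdots u_n$ and let $u_{i_1},\dots,u_{i_m}$, $i_1<\dots<i_m$, be the neighbors of $x$ in $L_j$. By (Z2) the neighbors of $x$ in $L_{j+1}$ are non-overlap vertices of the zones $Z(u_{i_c})$, at least one in each. Since $Q(u_{i_c})$ is a clique containing $x$, we have $Q(u_{i_c})\subseteq N[x]$. There are three kinds of intervals in $L_{j+1}$.

(i) *A middle interval between two neighbors of $x$ in the same zone $Z(u_{i_c})$.* It consists of non-overlap vertices $p$ with $K(p)\subseteq Q(u_{i_c})\setminus\{x\}\subseteq N(x)$. Make it a new class.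

(ii) *The interval between the last neighbor of $x$ in $Z(u_{i_c})$ and the first one in $Z(u_{i_{c+1}})$.* These two neighbors are non-overlap, so all zones that contain a vertex $p$ of the interval have index in $[i_c,i_{c+1}]$. Moreover $K(p)$ is contained in the union of the sets $Q(u_i)$ over the zones $Z(u_i)\ni p$, for overlap and for non-overlap vertices. If $i_{c+1}=i_c+1$, then $K(p)\subseteq Q(u_{i_c})\cup Q(u_{i_{c+1}})\subseteq N[x]$ for all such $p$; make the interval a new class. Otherwise the vertices $u_i$ with $i_c<i<i_{c+1}$ form one middle interval of $L_j$, contained in a class $\Gamma\ne E$. As there are no edges between classes, $K(u_i)\setminus N[x]\subseteq\Gamma$ for these $i$. With $Q(u_{i_c}),Q(u_{i_{c+1}})\subseteq N[x]$ this gives $K(p)\setminus N[x]\subseteq\Gamma$. Add the interval to $\Gamma$.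

(iii) *An outer interval*, say the left one. A vertex $p$ of it lies only in zones $Z(u_i)$ with $i\le i_1$. For $i<i_1$ the vertex $u_i$ is in an outer interval of $L_j$, so $u_i\in E$ and $Q(u_i)\setminus N[x]\subseteq E$. And $Q(u_{i_1})\subseteq N[x]$. Hence $K(p)\setminus N[x]\subseteq E$. Add the interval to $E$. The right outer interval is the mirror image.

Distinct values of $c$ in (ii) give distinct classes, because distinct middle intervals of $L_j$ lie in distinct classes. So the middle intervals of $L_{j+1}$ lie in distinct classes other than $E$. $\square$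

## 7. Shadows do not touch, and every hole is odd

We continue with $H$ from Section 5, where no component is local. Data of a second component $P'$ carry primes.

**Step 7: distinct shadows are disjoint and not adjacent.**

**Claim 7.1.** If $P$ is to the left of another component $P'$, then $\max\Sigma(P)+2\le\min\Sigma(P')$ (as indices).

*Proof.* Recall $\max\Sigma(P)=\rho-1+\delta$ and $\min\Sigma(P')=\lambda'+1-\varepsilon'$. Since $P,P'$ are distinct components, $a'\ge b+2$.

*Case $\delta=0$, $\varepsilon'=0$.* Then $p_b=q_{\rho-1}$ and $p_{a'}=q'_{\lambda'}$. As $a'\ge b+2$ and $q'_{\rho-1}$ is at distance $1$ from $q_{\rho-1}$, we get $\lambda'\ge\rho$. So $\min\Sigma(P')=\lambda'+1\ge(\rho-1)+2$.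

*Case $\delta=0$, $\varepsilon'=1$.* The non-overlap vertex $p_{a'}\in Z(u_{\lambda'})$ is right of $q_{\rho-1}$, so $\lambda'\ge\rho$. Now $u_\rho=y\in H$, but $u_{\lambda'}\notin H$ by Claim 5.4(b). So $\lambda'\ge\rho+1$ and $\min\Sigma(P')=\lambda'\ge(\rho-1)+2$.

*Case $\delta=1$, $\varepsilon'=0$.* The non-overlap vertex $p_b\in Z(u_\rho)$ is left of $q'_{\lambda'}$, so $\lambda'\ge\rho$. Now $u_\rho\notin H$ by Claim 5.4(b$'$), but $u_{\lambda'}=x'\in H$. So $\lambda'\ge\rho+1$ and $\min\Sigma(P')=\lambda'+1\ge\rho+2$.

*Case $\delta=\varepsilon'=1$.* By position $\lambda'\ge\rho$. Suppose $\lambda'\le\rho+1$. By (Z7), or trivially if $\lambda'=\rho$, the sets $K(u_\rho)$ and $K(u_{\lambda'})$ are comparable. They meet $H$ in $\{y\}$ and $\{x'\}$ by Claim 5.4, so $x'=y$. Thus $N_H(y)=\{p_b,p_{a'}\}$. Since $H$ is induced, $H-\{y,p_b,p_{a'}\}$ is a path in $G_j-N[y]$, and it contains $p_{b-1}\in P$ and $p_{a'+1}\in P'$. As $y\in K(u_\rho)$, the vertex $y$ is in a layer of index at most $j-2$. The neighbor $p_b$ of $y$ is between $p_{b-1}$ and $p_{a'+1}$. By Lemma 6.1 all neighbors of $y$ in $L_j$ lie between $p_{b-1}$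 and $p_{a'+1}$, that is, from $p_b$ to $p_{a'}$, hence in $Z(u_\rho)\cup Z(u_{\lambda'})$. By (Z2) each $u\in N(y)\cap L_{j-1}$ gives a non-overlap neighbor of $y$ in $Z(u)$, which lies in no other zone. So $N(y)\cap L_{j-1}\subseteq\{u_\rho,u_{\lambda'}\}$, contradicting (Z8). Hence $\lambda'\ge\rho+2$, and $\min\Sigma(P')=\lambda'\ge\rho+2=\max\Sigma(P)+2$. $\square$

**Step 8: no vertex of $H$ sits just beyond a shadow.** If $\varepsilon=1$, the shadow starts at $u_\lambda$, and its left neighbor $u_{\lambda-1}$ must not be in $H$.

**Claim 7.2.** If $\varepsilon=1$ then $u_{\lambda-1}\notin H$; if $\delta=1$ then $u_{\rho+1}\notin H$ (when these vertices exist).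

*Proof.* The two parts are mirror images; we prove the first. Suppose $\lambda\ge2$ and $u_{\lambda-1}\in H$.

*The $H$-neighbors of $u_{\lambda-1}$ in $L_j$.* Let $g$ be one. By (5.1) it is an end of a component $P'$. Suppose $g$ is the left end. Then $x'=u_{\lambda-1}\in L_{j-1}$, so $\varepsilon'=0$, $\lambda'=\lambda-1$ and $g=q'_{\lambda-1}$. Since $\varepsilon=1$, $P'\ne P$, and $g$ is left of the non-overlap vertex $p_a\in Z(u_\lambda)$, so $P'$ is left of $P$. Then $\min\Sigma(P')=\lambda'+1=\lambda$, while $\max\Sigma(P')\le\min\Sigma(P)-2=\lambda-2$ by Claim 7.1, a contradiction. So $g$ is the right end of $P'$, $y'=u_{\lambda-1}$, $\delta'=0$, $\rho'=\lambda-1$ and $g=q_{\lambda-2}$. In particular $\lambda\ge3$, as $\rho'>\lambda'\ge1$.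

*All $H$-neighbors of $u_{\lambda-1}$.* By Claim 5.4(b), $u_\lambda\notin H$. So the two $H$-neighbors of $u_{\lambda-1}$ lie in $S\cup K(u_{\lambda-1})$, where $S=\{u_{\lambda-2},q_{\lambda-2}\}$ if $\lambda\ge3$ and $S=\emptyset$ if $\lambda=2$. They are not adjacent, and $S$ and $K(u_{\lambda-1})$ are cliques. So $\lambda\ge3$, exactly one of them, say $g$, is in $S$, and exactly one, say $h$, is in $K(u_{\lambda-1})$. Every vertex of $K(u_{\lambda-1})\cap H$ is an $H$-neighbor of $u_{\lambda-1}$, so $K(u_{\lambda-1})\cap H=\{h\}$. By (Z7), $K(u_{\lambda-1})$ and $K(u_\lambda)$ are comparable, and $K(u_\lambda)\cap H=\{x\}$, so $h=x$. Therefore $N_H(x)=\{u_{\lambda-1},p_a\}$, and $H-\{u_{\lambda-1},x,p_a\}$ is a path in $G_j-N[x]$ that contains $g$ and $p_{a+1}$.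

*Use of the Gap Lemma.* As $q_{\lambda-2}$ is an overlap vertex and $x\notin L_{j-1}$, (Z2) gives $q_{\lambda-2}\notin N[x]$. Also $q_{\lambda-2}$ is equal or adjacent to $g$. So $q_{\lambda-2}$ and $p_{a+1}$ are in the same component of $G_j-N[x]$, and $p_a\sim x$ is between them. By Lemma 6.1 all neighbors of $x$ in $L_j$ lie between $q_{\lambda-2}$, which is the first vertex of $Z(u_{\lambda-1})$, and $p_{a+1}$, hence in $Z(u_{\lambda-1})\cup Z(u_\lambda)$. As before, (Z2) gives $N(x)\cap L_{j-1}\subseteq\{u_{\lambda-1},u_\lambda\}$. But $x\in K(u_\lambda)$ is in a layer of index at most $j-2$, so this contradicts (Z8). $\square$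

**Step 9: the projected cycle.** Let $H^*$ arise from $H$ by replacing every component $P$ by $\Sigma(P)$. By Claim 5.4, $\Sigma(P)\cap H=\emptyset$. The neighbors of $u_i$ in $G_{j-1}$ are $K(u_i)$, $u_{i-1}$ and $u_{i+1}$. We check that the only edges between $\Sigma(P)$ and $H\setminus L_j$ are the edge from its first vertex to $x$ and the edge from its last vertex to $y$.

* Let $\lambda<i<\rho$. Then $K(u_i)\cap H=\emptyset$ by Claim 5.4(a). By Claim 5.4(a),(b), $u_{i-1}\in H$ only if $i-1=\lambda$ and $\varepsilon=0$; then $u_{i-1}=x$ and $u_i$ is the first vertex of $\Sigma(P)$. Likewise $u_{i+1}\in H$ only if $i+1=\rho$ and $\delta=0$; then $u_{i+1}=y$ and $u_i$ is the last vertex.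
* Let $\varepsilon=1$ and $i=\lambda$. Then $u_\lambda$ is the first vertex of $\Sigma(P)$, $K(u_\lambda)\cap H=\{x\}$ by Claim 5.4(b), and $u_{\lambda-1}\notin H$ by Claim 7.2. By Claim 5.4(a),(b$'$), $u_{\lambda+1}\in H$ only if $\lambda+1=\rho$ and $\delta=0$; then $u_{\lambda+1}=y$ and $u_\lambda$ is also the last vertex.
* The case $\delta=1$, $i=\rho$ is the mirror image.

By Claim 7.1 the various shadows are disjoint with no edges between them. Each shadow is an induced path, and edges inside $H\setminus L_j$ are edges of the cycle $H$. So $H^*$ is a chordless cycle of $G_{j-1}$, provided its length is at least $3$. If some $P$ has $x\ne y$, then $H^*$ contains $x$, $y$ and a vertex of $\Sigma(P)$. If $x=y$, then $\varepsilon=\delta=1$: for $\varepsilon=\delta=0$ we have $x=u_\lambda\ne u_\rho=y$, and if $\varepsilon\ne\delta$ exactly one of $x,y$ is in $L_{j-1}$. So then $\Sigma(P)$ contains $u_\lambda$ and $u_\rho$, and with $x$ there are at least $3$ vertices.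

By Step 5, $H^*$ has the parity of $H$. By induction $|H^*|$ is odd, so $|H|$ is odd. Hence every chordless cycle of $G_j$ is odd for all $j$, which **proves (T1)**. $\square$

## 8. Parents, children and vertical chains

For (T4), fix $\ell$ and a nonempty $K_s$-free induced subgraph $G'$ of $G=G_\ell$, and let $V'=V(G')$. For vertices of one layer, $<$ means "left of". We want to cut $G'$ by vertical lines that run through all layers.

**Definition (parent).** For a non-overlap vertex $p\in Z(u)$ put $\pi(p)=u$; put $\pi(q_i)=u_i$ and $\pi(q_i')=u_{i+1}$. If $\pi(p)=u$ then $p$ is a *child* of $u$.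

So $\pi:L_{m+1}\to L_m$ is non-decreasing. The children of $u$ are all vertices of $Z(u)$ except $z_0$ if it is an overlap vertex and $z_\zeta$ if it is an overlap vertex. If $q_i,q_i'$ exist, then $q_i$ is the last child of $u_i$ and $q_i'$ is the first child of $u_{i+1}$. For example, the $17$ vertices of $L_2$ are all children of $r$.

*Each vertex has at most $17$ children.* For type A, $|Z(u)|=17$. A vertex of type B is not an end of its layer, since ends have $|K|\le1<D$; so both $z_0$ and $z_{18}$ are overlap vertices and there are $19-2=17$ children.

For $p\in L_j$ and $m\le j$ let $a_m(p)=\pi^{j-m}(p)\in L_m$ be the ancestor of $p$ in $L_m$. By (Z2), $K(p)\setminus L_{j-1}\subseteq K(\pi(p))$: for non-overlap $p$ because $K(p)\subseteq Q(\pi(p))$, and for overlap $p$ because the left side is empty. Iterating this gives two facts.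

**(F1)** If $p\in L_j$ and $z\in K(p)\cap L_m$, then $z\in K(a_{m+1}(p))$. So either $z=a_m(p)$; or $z$ is the right neighbor of $a_m(p)$ in $L_m$ and $a_{m+1}(p)$ is the last child of $a_m(p)$; or $z$ is the left neighbor of $a_m(p)$ and $a_{m+1}(p)$ is the first child of $a_m(p)$.

*Check of the second sentence.* Let $p'=a_{m+1}(p)$. If $p'$ is non-overlap, then $K(p')\cap L_m\subseteq\{\pi(p')\}$. If $p'=q_i$, then $\pi(p')=u_i$ and $K(p')=\{u_i,u_{i+1}\}$; if $p'=q_i'$, then $\pi(p')=u_{i+1}$ and $K(p')=\{u_i,u_{i+1}\}$.

**(F2)** If $p\in L_j$ and $k\le j$, then $K(p)\cap(L_1\cup\dots\cup L_{k-1})\subseteq K(a_k(p))$.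

**Definition (chain).** A *chain* from layer $k$ is a sequence $\tau=(t_k,t_{k+1},\dots,t_\ell)$ with $t_m\in L_m$, $\pi(t_{m+1})=t_m$, and $t_{m+1}$ neither the first nor the last child of $t_m$.

**(F3)** No edge of $G$ joins a vertex left of $\tau$ to a vertex right of $\tau$, in layers of index at least $k$.

*Proof.* Within a layer this is clear. Let $g\in K(p)$ with $p\in L_j$, $g\in L_m$, $k\le m<j$. Suppose $p$ is left of $\tau$ and $g$ is right of $\tau$. By monotonicity of $\pi$, $a_m(p)\le t_m<g$. By (F1), $g$ is at most the right neighbor of $a_m(p)$. So $a_m(p)=t_m$, $g$ is its right neighbor, and $a_{m+1}(p)$ is the last child of $t_m$. But $a_{m+1}(p)\le t_{m+1}$ and $t_{m+1}$ is a child of $t_m$, so $t_{m+1}$ is the last child of $t_m$, a contradiction. The other case is the mirror image. $\square$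

So chains separate. To get bags of bounded size we need chains that meet $V'$ in boundedly many vertices. A rule that ignores $V'$ need not do this. For instance, let $t_{m+1}$ always be the vertex $z_2$ of $Z(t_m)$ and suppose all $t_m$ have type A, as is the case when we start at $r$: then $K(t_{m+1})=\{t_m\}$ has size $1<D$ throughout. The chain induces a path, which is $K_s$-free, so $V'$ may contain the whole chain, with $\ell-k+1$ vertices. The chain must be chosen after looking at $V'$, and each time it is forced to use a vertex of $V'$ we should gain something. What we gain is a growing clique.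

## 9. Chains that meet a $K_s$-free set in at most $s-1$ vertices

**Lemma 9.1.** For every vertex $u\in L_k$ there is a chain $\tau(u)$ from layer $k$ with $t_k=u$ and $|\tau(u)\cap V'|\le D+1=s-1$.

*Proof.* In $Z(v)$ consider the following pairs of consecutive vertices:

* the *reset pair*, both with $K=\{v\}$: $z_2,z_3$ (A), $z_6,z_7$ (B);
* the *keep pair*, both with $K=K(v)$: $z_9,z_{10}$ (A), $z_3,z_4$ (B);
* the *extend pair* (type A only), both with $K=Q(v)$: $z_5,z_6$.

They are children of $v$. None of them is the first or last child of $v$, since $z_1$ and $z_{\zeta-1}$ are children of $v$. So a sequence in which each $t_{m+1}$ is taken from one of the pairs of $t_m$ is a chain. Start with $t_k=u$, and stop at layer $\ell$.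

**Phase 0.** Suppose we are at $t_m$. If some vertex of the reset pair of $t_m$ is not in $V'$, let $t_{m+1}$ be such a vertex and stay in phase 0. Otherwise let $t_{m+1}=y_1$ be a vertex of the pair, put $W=\{y_1\}$, and enter phase 1.

**Phase 1.** We maintain a clique $W\subseteq V'$ with $1\le|W|\le D$, and a pair of adjacent children of the current $t_m$, both with $K=W$. On entry, for $t_m=y_1$, this is the reset pair of $y_1$.

*If some vertex of the pair is not in $V'$,* let $t_{m+1}$ be such a vertex and leave $W$ unchanged. As $K(t_{m+1})=W$, both vertices of the keep pair of $t_{m+1}$ have $K=W$; this is the next pair.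

*If both vertices of the pair are in $V'$,* then $W$ and the pair form a clique of size $|W|+2$ in $G'$. As $G'$ is $K_s$-free, $|W|+2\le s-1=D+1$, so $|W|<D$. Let $t_{m+1}=y$ be a vertex of the pair. It has type A, since $K(y)=W$ has size less than $D$. Replace $W$ by $W\cup\{y\}=Q(y)$, again a clique in $V'$ of size at most $D$. Both vertices of the extend pair of $y$ have $K=Q(y)$; this is the next pair.

The vertices of the chain in $V'$, other than possibly $u$, are exactly those that were put into $W$. As $|W|\le D$ throughout and $W$ never loses a vertex, there are at most $D$ of them. $\square$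

We fix such a chain $\tau(u)$ for each $u$. Its restriction to layers of index at least $m$, for any $m\geq k$, is a chain that also meets $V'$ in at most $s-1$ vertices.

## 10. Cells and a tree-decomposition of $G'$

We allow two *formal* chains $-\infty$ and $+\infty$. They have no vertices, $Q(\pm\infty)=\emptyset$, and $-\infty$ (respectively $+\infty$) is placed immediately left of the first (respectively right of the last) vertex of each layer.

**Definition (cell).** A *cell* at level $k$ is a pair $(\tau,\tau')$ of chains in layers of index at least $k$, each being formal or a restriction to layers of index at least $k$ of some $\tau(u)$, not both formal, with $t_k,t_k'$ consecutive in $L_k$ in this order. Let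
$$R=\{p\in V': p\in L_m,\ m>k,\ t_m<p<t_m'\},\qquad I=V'\cap\bigl(Q(t_k)\cup Q(t_k')\cup\tau\cup\tau'\bigr).$$

By monotonicity of $\pi$, $t_k<t_k'$ implies $t_m<t_m'$ for all $m\ge k$. For example, at level $1$ the cells with boundary $\tau(r)$ are $(-\infty,\tau(r))$ and $(\tau(r),+\infty)$, and for both of them $I=V'\cap\tau(r)$ because $Q(r)=\{r\}$.

**Step 10: $I$ is the boundary of $R$.**

**Claim 10.1.** If $p\in R$, $g\in V'\setminus R$ and $g\sim p$, then $g\in I$.

*Proof.* Suppose $g$ is in a layer of index at least $k+1$. As $g\notin R$, it is on $\tau$ or $\tau'$, or left of $\tau$, or right of $\tau'$. The last two are excluded by (F3). So $g\in\tau\cup\tau'$.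

Suppose $g\in L_k$. Then $g\in K(p)$. By monotonicity of $\pi$, $t_k\le a_k(p)\le t_k'$, so $a_k(p)\in\{t_k,t_k'\}$. By (F1), $g$ is $a_k(p)$ or a neighbor of it in $L_k$. Suppose $g\notin\{t_k,t_k'\}$. Up to reversal $a_k(p)=t_k$. Its right neighbor, if any, is $t_k'$, so $g$ is its left neighbor, and by (F1) $a_{k+1}(p)$ is the first child of $t_k$. But $a_{k+1}(p)\ge t_{k+1}$ by monotonicity, and $t_{k+1}$ is to the right of the first child of $t_k$, a contradiction. So $g\in\{t_k,t_k'\}$ and $g\in I$.

Suppose $g$ is in a layer of index less than $k$. As before $a_k(p)\in\{t_k,t_k'\}$, and (F2) gives $g\in K(a_k(p))\subseteq Q(t_k)\cup Q(t_k')$. $\square$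

**Step 11: decomposing a cell into cells one level up.** Fix two neighboring chains; all children between them start their own chains, and one bag holds all these chains' traces on $V'$.

**Claim 10.2.** For every cell, $G'[R\cup I]$ has a tree-decomposition with all bags of size at most $36(s-1)$ and with a bag containing $I$.

*Proof.* We use downward induction on $k$. Recall $|Q(v)|\le D+1=s-1$. For $k=\ell$ we have $R=\emptyset$; use one bag $I$, of size at most $2(s-1)+2(s-1)=4(s-1)$.

Let $k<\ell$. Let $w_0=t_{k+1}<w_1<\dots<w_d=t_{k+1}'$ be the consecutive vertices of $L_{k+1}$ from $t_{k+1}$ to $t'_{k+1}$, with $w_0=-\infty$ or $w_d=+\infty$ when formal. By monotonicity of $\pi$, the real vertices $w_i$ are children of $t_k$ or $t_k'$, so there are at most $34$ of them. Let $\tau_0,\tau_d$ be the restrictions of $\tau,\tau'$ to layers of index at least $k+1$, and let $\tau_i=\tau(w_i)$ for $0<i<d$. By monotonicity of $\pi$, these chains are in strict left-to-right order in every layer of index at least $k+1$. The pairs $(\tau_i,\tau_{i+1})$, $0\le i<d$, are cells at level $k+1$: they are not both formal, since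 for $d\ge2$ one of the two is some $\tau(w_i)$ with $0<i<d$, and for $d=1$ they are restrictions of $\tau,\tau'$. Call their sets $R_i,I_i$. Put
$$B=V'\cap\Bigl(Q(t_k)\cup Q(t_k')\cup\bigcup_{i=0}^d\tau_i\Bigr),\qquad |B|\le2(s-1)+34(s-1)=36(s-1).$$

*(i) $I\subseteq B$.* Clear, since $\tau\setminus\tau_0\subseteq\{t_k\}\subseteq Q(t_k)$ when $\tau$ is real, and likewise for $\tau'$.

*(ii) $B\subseteq R\cup I$.* For $0<i<d$ the chain $\tau_i$ runs strictly between $\tau$ and $\tau'$ in layers of index greater than $k$, so $\tau_i\cap V'\subseteq R$. The rest of $B$ lies in $I$.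

*(iii) $I_i\subseteq B$.* As $w_i\in\tau_i$, it suffices that $K(w_i)\subseteq Q(t_k)\cup Q(t_k')$ for each real $w_i$. Let $w_i$ be a child of $t_k$. If it is non-overlap, then $K(w_i)\subseteq Q(t_k)$ by (Z2). If it is an overlap vertex, it is the first or the last child of $t_k$. The first child is impossible, since $w_i\ge t_{k+1}$ and $t_{k+1}$ is not the first child of $t_k$. If it is the last child, then $K(w_i)$ consists of $t_k$ and its right neighbor, which is $t_k'$. Children of $t_k'$ are treated by the mirror image.

*(iv) $R_i\subseteq R\subseteq B\cup\bigcup_iR_i$, and $B,R_0,\dots,R_{d-1}$ are pairwise disjoint.* The first inclusion is clear from the order of the chains. Vertices of $R$ in $L_{k+1}$ are among $w_1,\dots,w_{d-1}$, so they lie in $B$. A vertex of $R$ in a layer of index greater than $k+1$ lies on some $\tau_i$ or strictly between some $\tau_i,\tau_{i+1}$. The sets $R_i$ lie in layers of index greater than $k+1$, strictly between consecutive chains, so they are disjoint from each other; and the vertices of $B$ in these layers lie on the chains $\tau_i$, so not in any $R_i$.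

*Gluing.* By (i), (ii), (iv), $R\cup I=B\cup\bigcup_iR_i$. Take a node with bag $B$. For each $i$ take the tree-decomposition of $G'[R_i\cup I_i]$ given by induction and join a node whose bag contains $I_i$ to the node with bag $B$. We check that this is a tree-decomposition of $G'[R\cup I]$.

*Edges.* If an edge of $G'[R\cup I]$ has an end in some $R_i$, its other end is in $R_i\cup I_i$ by Claim 10.1 for the cell $(\tau_i,\tau_{i+1})$, so the edge is inside $R_i\cup I_i$. Otherwise both ends are in $B$.

*Connectivity.* Suppose a vertex $v$ occurs in more than one of the sets $B,R_0\cup I_0,\dots,R_{d-1}\cup I_{d-1}$. By (iii) and (iv), if $v$ were in some $R_i$ it would be in no other of these sets. So $v\in B$, and $v\in I_i$ for each $R_i\cup I_i$ that contains it. Hence $v$ is in the bag $B$ and in each of the bags joined to $B$ for those $i$, and the nodes whose bags contain $v$ form a subtree.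

All bags have size at most $36(s-1)$, and $B\supseteq I$. $\square$

**Step 12: all of $G'$.** **Proof of (T4).** Consider the cells $(-\infty,\tau(r))$ and $(\tau(r),+\infty)$ at level $1$. As $K(r)=\emptyset$, both have $I=V'\cap\tau(r)$. Since $L_1=\{r\}$, the set $V'$ is the disjoint union of $V'\cap\tau(r)$ and the two sets $R$, and by (F3) there are no edges between the two sets $R$. Take a node with bag $V'\cap\tau(r)$ and join it to a node whose bag contains $I$ in each of the two tree-decompositions of Claim 10.2. Every edge of $G'$ lies inside one of the two sets $R\cup I$, and a vertex common to both sets is in $I$, so this is a tree-decomposition of $G'$. All its bags have size at most $36(s-1)$. Since $36(s-1)-1\ge1$, we get $\mathrm{tw}(G')\le36(s-1)-1$. $\square$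

With (T1) from Section 7 and (T2), (T3) from Section 4, this proves Theorem 2.3, and with it Corollary 2.4: for $s=4$ the graphs $G_\ell$ are even-hole-free and $K_5$-free with $\mathrm{tw}(G_\ell)\ge\ell-1$, while each of their induced subgraphs that is complete or $K_4$-free has treewidth at most $107$. $\blacksquare$
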